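# Promise homomorphism problems that are fixed-parameter tractable without bounded tree width

## 1. Structures, homomorphisms and tree width

**Definition 1 (structures and homomorphisms).** A (finite) relational structure $\mathbf A$ consists of a finite universe $A$ and a finite list of relations $R_1^{\mathbf A},\dots,R_m^{\mathbf A}$ on $A$, where $R_i^{\mathbf A}$ has some arity $r_i$. Two structures are similar if they have the same number of relations and corresponding relations have the same arity. A homomorphism $\mathbf A\to\mathbf B$ between similar structures is a map $h:A\to B$ with $h(R_i^{\mathbf A})\subseteq R_i^{\mathbf B}$ for all $i$, where $h$ is applied coordinatewise. We write $\mathbf A\to\mathbf B$ if a homomorphism exists and $\mathbf A\not\to\mathbf B$ otherwise. Structures $\mathbf A,\mathbf A'$ are homomorphically equivalent if $\mathbf A\to\mathbf A'$ and $\mathbf A'\to\mathbf A$.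

For example, view a graph as a structure with one symmetric binary relation. If $X$ is a loopless graph, then $K_n\to X$ says exactly that $X$ has a clique on $n$ vertices, because a homomorphism from $K_n$ into a loopless graph is injective. The complete bipartite graph $K_{a,a}$ is homomorphically equivalent to $K_2$: collapse each side to one vertex in one direction, and pick an edge in the other.

**Definition 2 (tree width).** A tree decomposition of a graph $G$ is a tree $T$ with a bag $X_t\subseteq V(G)$ for each node $t$, such that every vertex lies in some bag, the two ends of every edge lie in a common bag, and for every vertex $v$ the nodes $t$ with $v\in X_t$ form a subtree of $T$. Its width is $\max_t|X_t|-1$, and $\mathrm{tw}(G)$ is the least width of a tree decomposition of $G$. The Gaifman graph of a structure has the elements of the universe as vertices, two distinct elements being adjacent iff they occur together in some tuple of some relation. The tree width of a structure is that of its Gaifman graph.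

For example, $\mathrm{tw}(K_{a,a})=a$. The bags consisting of one side plus a single vertex of the other side, arranged along a path, give width $a$. Conversely, a graph of tree width $w$ has a vertex of degree at most $w$, while all degrees in $K_{a,a}$ are $a$. Graphs of tree width at most $1$ are the forests, and a cycle has tree width $2$.

We use one separation fact repeatedly. Let $e=tt'$ be an edge of $T$ and let $V_1,V_2$ be the unions of the bags on its two sides. Then $V_1\cap V_2=X_t\cap X_{t'}$, because the subtree of a vertex that occurs on both sides contains $e$. Moreover, no edge of $G$ joins $V_1\setminus V_2$ to $V_2\setminus V_1$, because its ends lie in a common bag, which is on one of the sides. Hence every connected set meeting both $V_1\setminus V_2$ and $V_2\setminus V_1$ meets $X_t\cap X_{t'}$.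

**Definition 3 (bounded tree width).** A class $\mathcal C$ of structures has bounded tree width if some constant $w$ bounds the tree width of all members. It has bounded tree width modulo homomorphic equivalence if there is a constant $w$ such that every member is homomorphically equivalent to some structure of tree width at most $w$.

The class $\{K_{a,a}:a\ge1\}$ has unbounded tree width, but it has bounded tree width modulo homomorphic equivalence, with $w=1$. The class $\{K_n:n\ge 1\}$ fails even the weaker property. If $K_n\to\mathbf C'\to K_n$, then the composite map is injective, so the images of the $n$ vertices in $\mathbf C'$ are distinct and pairwise adjacent in the Gaifman graph. A clique on $n$ vertices forces tree width at least $n-1$.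

All our lower bounds on tree width rest on the following lemma. A vertex set is called connected in $G$ if it induces a connected subgraph.

**Lemma 1 (common bag).** Let $T_1,\dots,T_M$ be nonempty connected vertex sets in a graph $G$ that pairwise intersect. In every tree decomposition of $G$ some bag meets all of them.

**Proof.** Let $N_s$ be the set of nodes whose bag meets $T_s$. It is the union of the subtrees belonging to the vertices $v\in T_s$. Adjacent vertices share a bag, so their subtrees share a node; as $T_s$ is connected, $N_s$ is a subtree. If $v\in T_s\cap T_{s'}$, then any node whose bag contains $v$ lies in $N_s\cap N_{s'}$. So the $N_s$ are pairwise intersecting subtrees of a finite tree, and by the Helly property of subtrees they have a common node. $\square$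

(The sets $T_s$ are a special case of a bramble, and the lemma is an instance of the easy half of Seymour–Thomas duality.)

## 2. Homomorphism problems, templates and relaxations

**Definition 4 (homomorphism problems).** For a class $\mathcal C$ of structures, $\mathrm{Hom}(\mathcal C,-)$ is the problem whose input is a structure $\mathbf A\in\mathcal C$ and a similar structure $\mathbf X$, asking whether $\mathbf A\to\mathbf X$. The problem $p$-$\mathrm{Hom}(\mathcal C,-)$ is the same problem with parameter $|A|$.

For $\mathcal C=\{K_n\}$ and loopless graphs $X$ this is the clique problem, parameterized by the size of the clique.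

**Definition 5 (templates and $\mathrm{PHom}$).** A template is a collection $\Gamma$ of pairs $(\mathbf A,\mathbf B)$ of similar structures with $\mathbf A\to\mathbf B$, such that $\Gamma$ is recursively enumerable and of bounded arity. The left-hand side restricted PCSP over $\Gamma$, denoted $\mathrm{PHom}(\Gamma,-)$, is the following parameterized promise problem. The input consists of similar structures $\mathbf A,\mathbf B,\mathbf X$ with $(\mathbf A,\mathbf B)\in\Gamma$. The parameter is $|A|+|B|$. The output must be Yes if $\mathbf B\to\mathbf X$, and No if $\mathbf A\not\to\mathbf X$. Nothing is required on other inputs.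

The two cases exclude each other: if $\mathbf B\to\mathbf X$, then $\mathbf A\to\mathbf B\to\mathbf X$. As an example take $\Gamma=\{(K_n,K_{2n}):n\ge1\}$. On a loopless graph $X$ we must say Yes if $X$ has a clique of size $2n$ and No if it has none of size $n$. On $X=K_n$ any answer is allowed.

A parameterized problem is in FPT if it can be solved in time $f(\text{parameter})$ times a fixed polynomial in the input size, with $f$ computable; for a promise problem the algorithm must be right on Yes- and No-instances. Fpt-reductions between such promise problems are defined as usual, except that correctness is replaced by two conditions: Yes-instances map to Yes-instances (completeness) and No-instances map to No-instances (soundness). W[1]-hardness means W[1]-hardness under these reductions. Fact 1 below contains an example of such a reduction.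

**Definition 6 (CSP templates).** Let $\mathcal C$ be a recursively enumerable class of structures of bounded arity. The template $\{(\mathbf A,\mathbf A):\mathbf A\in\mathcal C\}$ is called a CSP template and is identified with $\mathcal C$. For it, $\mathrm{PHom}$ is equivalent to $p$-$\mathrm{Hom}(\mathcal C,-)$. Tree width notions for a CSP template refer to $\mathcal C$.

For example, $\{K_n\}_n$ is a CSP template, and $\{(K_n,K_{2n})\}_n$ is not.

**Definition 7 (homomorphic relaxation).** A template $\Gamma$ is a (left-hand side) homomorphic relaxation of a template $\Delta$ if for every $(\mathbf A,\mathbf B)\in\Gamma$ there is $(\mathbf C,\mathbf D)\in\Delta$ such that all four structures are similar, $\mathbf A\to\mathbf C$ and $\mathbf D\to\mathbf B$.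

If $\Delta$ is a CSP template $\mathcal C$, the condition says that every pair of $\Gamma$ has a sandwich: some $\mathbf C\in\mathcal C$ with $\mathbf A\to\mathbf C\to\mathbf B$. For example, $\{(K_2,K_n):n\ge2\}$ is a relaxation of the CSP template $\{K_2\}$, of tree width $1$, since $K_2\to K_2\to K_n$. Every template $\Gamma$ is a relaxation of the CSP template of its left-hand members: take $\mathbf C=\mathbf D=\mathbf A$. With $\mathbf C=\mathbf D=\mathbf B$ we see the same for its right-hand members.

We take the following facts as known.

**Fact 1.** If $\Gamma$ is a homomorphic relaxation of $\Delta$, then $\mathrm{PHom}(\Gamma,-)$ is fpt-reducible to $\mathrm{PHom}(\Delta,-)$.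

The reduction sends $(\mathbf A,\mathbf B,\mathbf X)$ to $(\mathbf C,\mathbf D,\mathbf X)$, where $(\mathbf C,\mathbf D)$ is found by enumerating $\Delta$; this search depends only on $(\mathbf A,\mathbf B)$. If $\mathbf B\to\mathbf X$, then $\mathbf D\to\mathbf B\to\mathbf X$. If $\mathbf A\not\to\mathbf X$, then $\mathbf C\not\to\mathbf X$, because $\mathbf A\to\mathbf C$.

**Fact 2 (Dalmau et al.).** $\mathrm{Hom}(\mathcal C,-)$ is solvable in polynomial time when $\mathcal C$ has bounded tree width. Consequently, if $\Gamma$ is a homomorphic relaxation of a CSP template of bounded tree width, then $\mathrm{PHom}(\Gamma,-)$ is fixed-parameter tractable.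

**Fact 3.** A CSP template $\mathcal C$ is a homomorphic relaxation of a CSP template of bounded tree width iff $\mathcal C$ has bounded tree width modulo homomorphic equivalence.

**Fact 4 (Grohe).** If a CSP template $\mathcal C$ does not have bounded tree width modulo homomorphic equivalence, then $p$-$\mathrm{Hom}(\mathcal C,-)$ is W[1]-hard. Hence, assuming FPT $\ne$ W[1], for CSP templates the condition in Fact 2 is the only source of fixed-parameter tractability.

The question, posed as open in Kristina Asimi, Libor Barto, Victor Dalmau, "The Complexity of Promise Constraint Satisfaction Problem Seen from the Other Side", arXiv:2402.06821 (2024), is whether this dichotomy survives for genuine pairs. Assume FPT $\ne$ W[1], and let $\Gamma$ be a template that is not a homomorphic relaxation of a CSP template of bounded tree width. Is $\mathrm{PHom}(\Gamma,-)$ necessarily W[1]-hard?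

The answer is no. We shall build a template for which every sandwich has large tree width, and yet $\mathrm{PHom}$ is in FPT, unconditionally.

## 3. The pair attached to a set family

Throughout, $\mathcal I=(I_1,\dots,I_M)$, $M\ge1$, denotes a family of distinct nonempty subsets of $[n]=\{1,\dots,n\}$ that cover $[n]$.

**Definition 8 (transversal numbers).** $\tau(\mathcal I)$ is the least size of a set $Z\subseteq[n]$ meeting every $I_s$; such a $Z$ is called a transversal. $\tau^*(\mathcal I)$ is the minimum of $\sum_i x_i$ over $x\in\mathbb R_{\ge0}^n$ with $\sum_{i\in I_s}x_i\ge1$ for all $s$.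

This linear program has rational data, so the minimum is attained at a rational point. Since $I_1\neq\emptyset$ imposes $\sum_{i\in I_1}x_i\ge1$, we have $\tau^*\ge1$. For $\mathcal I=(\{1,2\},\{1,3\},\{2,3\})$ we get $\tau=2$. Adding the three constraints gives $2(x_1+x_2+x_3)\ge3$, and the weights $\frac12$ are feasible, so $\tau^*=\frac32$.

**Definition 9 (the pair $(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I})$).** Put $\ell=2M$ and $L=2\ell-1=4M-1$. The signature has binary symbols $E_1,\dots,E_M$. The structure $\mathbf B_{\mathcal I}$ has universe $[n]$ and $E_s=I_s\times I_s$, loops included. The structure $\mathbf A_{\mathcal I}$ has elements $u_1,\dots,u_n$, $c_1,\dots,c_M$, and $p_{s,i,j}$ for $s\in[M]$, $i\in I_s$, $1\le j\le L-1$. With $p_{s,i,0}=c_s$ and $p_{s,i,L}=u_i$ its relations are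
$$E_s=\{(p_{s,i,j-1},p_{s,i,j}) : i\in I_s,\ 1\le j\le L\}.$$

So for each $s$ there is a spider with hub $c_s$ whose legs are directed paths of length $L$ ending at the $u_i$, $i\in I_s$. Spiders for different $s$ share only the vertices $u_i$. The map $u_i\mapsto i$, $c_s\mapsto\min I_s$, $p_{s,i,j}\mapsto i$ for $1\le j\le L-1$ is a homomorphism $\mathbf A_{\mathcal I}\to\mathbf B_{\mathcal I}$, because every tuple of $E_s$ is sent into $I_s\times I_s$.

Let $G_s$ be the set of elements of $\mathbf A_{\mathcal I}$ that occur in $E_s$-tuples, that is, the $s$-th spider. It is connected via $E_s$-tuples and contains $u_i$ for every $i\in I_s$.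

Two small cases by hand. First let $\mathcal I=(\{1,2\})$, so $M=1$ and $L=3$. Then $\mathbf A_{\mathcal I}$ consists of two directed paths of length $3$ leaving $c_1$, and $\mathbf B_{\mathcal I}$ has two looped elements joined both ways. A single element with a loop is a sandwich of tree width $0$, and the problem for this pair is solved by looking for an $E_1$-loop in $\mathbf X$.

Next let $\mathcal I=(\{1,2\},\{1,3\},\{2,3\})$, so $M=3$ and $L=11$. The Gaifman graph of $\mathbf A_{\mathcal I}$ is a cycle through $u_1,c_1,u_2,c_3,u_3,c_2$ of length $6\cdot 11=66$, and that of $\mathbf B_{\mathcal I}$ is a triangle. Both have tree width $2$. Can a sandwich $\mathbf A_{\mathcal I}\to\mathbf C\to\mathbf B_{\mathcal I}$ be a forest? The images of the three spiders are connected subsets of $\mathbf C$; any two of them intersect, in the image of some $u_i$. In a forest, pairwise intersecting connected sets have a common vertex $v$. But vertices in the image of the $s$-th spider are sent into $I_s$ by the map to $\mathbf B_{\mathcal I}$, so the image of $v$ would lie in $\{1,2\}\cap\{1,3\}\cap\{2,3\}=\emptyset$. So no sandwich is a forest. Section 4 is this argument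 in general.

**Definition 10 (the template $\Gamma$).** For $k\ge1$ let $n=2k+1$, let $\mathcal I_k$ be the family of all $(k+1)$-subsets of $[2k+1]$, and put $\mathbf A_k=\mathbf A_{\mathcal I_k}$, $\mathbf B_k=\mathbf B_{\mathcal I_k}$ and
$$\Gamma=\{(\mathbf A_k,\mathbf B_k):k\ge1\}.$$

$\Gamma$ is decidable and of arity $2$. The case $k=1$ is the triangle family just treated. Three properties of $\mathcal I_k$ matter. Any two members intersect, since $2(k+1)>2k+1$. A $k$-set misses some member, namely its complement, and a $(k+1)$-set misses none, so $\tau(\mathcal I_k)=k+1$. The weights $x_i=\frac1{k+1}$ are feasible, so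
$$\tau^*(\mathcal I_k)\le\frac{2k+1}{k+1}<2.\tag{1}$$

**Theorem 2.** (a) If $\mathbf A_k\to\mathbf C\to\mathbf B_k$, then $\mathbf C$ has tree width at least $k$. Hence $\Gamma$ is not a homomorphic relaxation of a CSP template of bounded tree width.

(b) $\mathrm{PHom}(\Gamma,-)$ is solvable in time $f(k)\cdot N^7$ with $N=|X|$ (up to the usual polynomial cost of reading the input); in particular it is in FPT.

Hence, if FPT $\ne$ W[1], $\mathrm{PHom}(\Gamma,-)$ is not W[1]-hard.

## 4. The tree width of sandwiches is governed by $\tau$

**Lemma 3.** (i) If the members of $\mathcal I$ pairwise intersect and $\mathbf A_{\mathcal I}\to\mathbf C\to\mathbf B_{\mathcal I}$, then $\mathrm{tw}(\mathbf C)\ge\tau(\mathcal I)-1$. (ii) For every $\mathcal I$ there is a structure $\mathbf C$, computable from $\mathcal I$, with $\mathbf A_{\mathcal I}\to\mathbf C\to\mathbf B_{\mathcal I}$ and $\mathrm{tw}(\mathbf C)\le\tau(\mathcal I)$.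

**Proof of (i).** The plan is to push the spiders into $\mathbf C$ and apply Lemma 1. Let $\alpha:\mathbf A_{\mathcal I}\to\mathbf C$ and $\beta:\mathbf C\to\mathbf B_{\mathcal I}$, and put $T_s=\alpha(G_s)$.

The set $T_s$ is nonempty and connected in the Gaifman graph of $\mathbf C$, because each $E_s$-tuple of $\mathbf A_{\mathcal I}$ is sent to an $E_s$-tuple of $\mathbf C$, whose two entries are equal or adjacent. Next, $\beta(T_s)\subseteq I_s$: each element of $T_s$ occurs in a tuple of $E_s^{\mathbf C}$, so its image occurs in a tuple of $I_s\times I_s$. Finally $\alpha(u_i)\in T_s$ whenever $i\in I_s$, so $T_s\cap T_{s'}\ne\emptyset$ for all $s,s'$, because $I_s\cap I_{s'}\ne\emptyset$.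

By Lemma 1, in every tree decomposition some bag $Z$ meets all $T_s$. Then $\beta(Z)$ meets every $I_s$, so $|Z|\ge|\beta(Z)|\ge\tau(\mathcal I)$, and the width is at least $\tau(\mathcal I)-1$.

**Proof of (ii).** Let $Z$ be a transversal with $|Z|=\tau(\mathcal I)$ and choose $z_s\in I_s\cap Z$. Let $\mathbf C$ have universe $[n]$ and
$$E_s^{\mathbf C}=\{(z_s,z_s)\}\cup\{(z_s,i),(i,z_s):i\in I_s\}.\tag{2}$$
The identity is a homomorphism $\mathbf C\to\mathbf B_{\mathcal I}$, since $z_s\in I_s$. The map sending $u_i\mapsto i$ and $c_s$ and all $p_{s,i,j}$ with $1\le j\le L-1$ to $z_s$ is a homomorphism $\mathbf A_{\mathcal I}\to\mathbf C$: a tuple $(p_{s,i,j-1},p_{s,i,j})$ goes to $(z_s,z_s)$ if $j\le L-1$ and to $(z_s,i)$ if $j=L$. Every edge of the Gaifman graph of $\mathbf C$ meets $Z$, so the bags $Z\cup\{i\}$, $i\in[n]$, arranged along a path form a tree decomposition of width at most $|Z|=\tau(\mathcal I)$. $\square$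

**Proof of Theorem 2(a).** As $\tau(\mathcal I_k)=k+1$ and $\mathcal I_k$ is pairwise intersecting, Lemma 3(i) gives $\mathrm{tw}(\mathbf C)\ge k$. If $\Gamma$ were a relaxation of a CSP template $\mathcal C$ of bounded tree width, then for every $k$ some $\mathbf C\in\mathcal C$ would satisfy $\mathbf A_k\to\mathbf C\to\mathbf B_k$, so $\mathcal C$ would have members of tree width at least $k$ for every $k$, a contradiction. $\square$

## 5. Both promises as statements about graphs on $X$

We turn to the algorithm. Fix $\mathcal I$ and an input $\mathbf X$ with relations $E_1,\dots,E_M$, and let $N=|X|\ge1$. For each $s$ let $V_s=\{x:(x,x)\in E_s^{\mathbf X}\}$, and let $H_s$ be the graph on $V_s$ with $x\sim y$ iff $x\ne y$ and both $(x,y),(y,x)\in E_s^{\mathbf X}$. For $i\in[n]$ let $W_i=\bigcap_{s:\,i\in I_s}V_s$; as $\mathcal I$ covers $[n]$, this is an intersection of at least one set. Distances in $H_s$ between different components are infinite.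

**Lemma 4.** (F1) If $h:\mathbf B_{\mathcal I}\to\mathbf X$, then $h(i)\in W_i$ for all $i$, and for $i,i'\in I_s$ the elements $h(i),h(i')$ are equal or adjacent in $H_s$.

(F2) If there are $x_i\in W_i$ and $z_s\in V_s$ with $\mathrm{dist}_{H_s}(z_s,x_i)\le L$ for all $s$ and all $i\in I_s$, then $\mathbf A_{\mathcal I}\to\mathbf X$.

**Proof.** (F1) For $i,i'\in I_s$ the tuples $(i,i),(i,i'),(i',i)$ are in $E_s^{\mathbf B}$, so their images are in $E_s^{\mathbf X}$.

(F2) Send $u_i\mapsto x_i$ and $c_s\mapsto z_s$. For $i\in I_s$ take a walk in $H_s$ from $z_s$ to $x_i$ of length at most $L$, pad it to length exactly $L$ by repeating $x_i$ at the end, and map $p_{s,i,0},\dots,p_{s,i,L}$ along it. Consecutive elements of the walk are in $E_s^{\mathbf X}$ in both orders, and the repetitions are allowed because $x_i\in W_i\subseteq V_s$ has an $E_s$-loop. The values at $p_{s,i,0}=c_s$ and $p_{s,i,L}=u_i$ agree with those already fixed. $\square$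

So a Yes-instance provides points $x_i=h(i)$ such that $\{x_i:i\in I_s\}$ has diameter at most $1$ in $H_s$ for every $s$. To avoid being a No-instance it suffices to have points $x_i\in W_i$ such that $\{x_i:i\in I_s\}$ lies in one ball of radius $L$ of $H_s$ for every $s$.

The obvious algorithm guesses points. Take a transversal $Z$ of size $\tau$, try all $N^{\tau}$ maps $Z\to X$, and for each of them and each $i\notin Z$ look for a suitable $x_i$ separately. This decides whether $\mathbf C\to\mathbf X$ for the sandwich $\mathbf C$ of (2), hence solves the promise problem. But for $\mathcal I_k$ the exponent is $\tau=k+1$, which grows with the parameter. No better choice of sandwich leads to bounded exponents through Fact 2: Theorem 2(a) says that every sandwich has tree width at least $k$. This is where the method of Fact 2 stops. The slack between the radii $1$ and $L$ must be used by something other than a third structure $\mathbf C$.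

Here is a way to use it. Suppose each $H_s$ comes with a list $\mathcal Q_s$ of clusters of radius at most $L$ such that every closed neighborhood lies inside a cluster. Instead of points, guess one cluster $Q_s\in\mathcal Q_s$ for each $s$. Once all $Q_s$ are fixed, the elements $i$ no longer interact: we only need to know, for each $i$ on its own, that $W_i\cap\bigcap_{s:\,i\in I_s}Q_s$ is nonempty. By (F1) a Yes-instance has a tuple of clusters passing this test, and by (F2) a tuple passing it shows $\mathbf A_{\mathcal I}\to\mathbf X$. So correctness is easy, and everything depends on how many tuples there are.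

Trying all tuples costs at least $\prod_s|\mathcal Q_s|$, which may be about $N^M$. We only want the tuples passing the test. For such a tuple, the clusters $Q_s$ with $i\in I_s$ all contain one point $x\in W_i$. If every point lies in only about $N^{1/M}$ clusters of each list, then the subtuple seen by $i$ takes at most about $N\cdot(N^{1/M})^M=N^2$ values. For a transversal $Z$ the subtuples seen by the elements of $Z$ determine the whole tuple, so there are about $N^{2\tau}$ tuples. That exponent still grows with $\tau$. However, when we count tuples from bounds on their projections, there is an inequality, Shearer's, that allows averaging over projections, and it replaces $\tau$ by $\tau^*$. For $\mathcal I_k$ this is less than $2$. For the triangle family, each $i$ sees one of the three pairs of coordinates of a triple; if each of the three projections has size at most $R$, two of them give the bound $R^2$ on the number of triples, and all three together will give $R^{3/2}$.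

Two tools are needed: covers with small overlap, and Shearer's inequality.

## 6. Covers by clusters of small radius and small overlap

Clusters of radius $1$ would not do. Let $H=K_{a,a}$ with $a\ge2$ and $N=2a$, and suppose every cluster $Q$ has a center $v$ with $Q\subseteq N_H[v]$. For each vertex $u$ some cluster contains $N_H[u]$, so $N_H[u]\subseteq N_H[v]$ for its center $v$. If $v\ne u$ is on the same side as $u$, then $u\notin N_H[v]$; if $v$ is on the other side, then $N_H[u]$ contains a second vertex of that side, which is not in $N_H[v]$. So $v=u$ and the cluster is $N_H[u]$. Hence all $2a$ sets $N_H[u]$ occur, and every vertex lies in $a+1=\frac N2+1$ of them. The estimate $N\cdot(N^{1/M})^M$ above is then lost. Larger radius helps; this is why the legs of the spiders are long.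

**Lemma 5 (sparse cover).** Let $H$ be a graph with at most $N\ge1$ vertices, and let $\ell\ge1$. In time polynomial in $N$ and $\ell$ one can compute a list $\mathcal Q$ of vertex sets (clusters) such that

(i) for every vertex $u$, the closed neighborhood $N_H[u]$ is contained in some cluster;

(ii) every $Q\in\mathcal Q$ has a center $v\in Q$ with $\mathrm{dist}_H(v,x)\le2\ell-1$ for all $x\in Q$;

(iii) every vertex lies in at most $\Delta:=(\ell+1)N^{2/\ell}$ clusters, and $|\mathcal Q|\le N\Delta$.

In (iii) clusters are counted as entries of the list, so a set that appears twice counts twice.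

**Proof.** Put $\lambda=N^{1/\ell}\ge1$.

**Step 1: the procedure.** The purpose is to grow balls until their growth is slow, and to keep the clusters made within one round disjoint. We work in rounds and maintain a set $U$ of unserved vertices, initially $U=V(H)$. A round starts with $W:=U$. While $W\ne\emptyset$:

- pick $v\in W$ and, for $t\ge0$, let $Y_t=\{u\in W:\mathrm{dist}_H(v,u)\le2t\}$, so that $Y_0=\{v\}$;
- take the least $t$ with $|Y_{t+1}|\le\lambda|Y_t|$, tested in integers as $|Y_{t+1}|^\ell\le N|Y_t|^\ell$;
- output the cluster $Q=N_H[Y_t]$, the union of the closed neighborhoods of the vertices of $Y_t$, with center $v$; declare the vertices of $Y_t$ served; delete $Y_{t+1}$ from $W$.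

At the end of the round remove the served vertices from $U$. Stop when $U=\emptyset$. Note that distances are measured in $H$, not in the graph induced on $W$.

We have $t\le\ell-1$. Otherwise $|Y_{t+1}|>\lambda|Y_t|$ for $t=0,\dots,\ell-1$, so $|Y_\ell|>\lambda^\ell|Y_0|=N$, which is impossible.

**Step 2: properties (i) and (ii).** Each round serves at least one vertex, so the procedure ends with every vertex served. If $u$ is served when $Q=N_H[Y_t]$ is output, then $u\in Y_t$ and $N_H[u]\subseteq Q$. This is (i). Every vertex of $Q$ is at distance at most $2t+1\le2\ell-1$ from $v\in Y_t\subseteq Q$. This is (ii).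

**Step 3: clusters of one round are disjoint.** This is what bounds the overlap by the number of rounds. A vertex $u'$ remaining in $W$ after the deletion of $Y_{t+1}$ has distance greater than $2(t+1)$, so at least $2t+3$, from $v$. Hence all of $N_H[u']$ is at distance at least $2t+2$ from $v$, whereas $Q$ is within distance $2t+1$ of $v$. Each later cluster of the round is a union of such sets $N_H[u']$, so it is disjoint from $Q$.

**Step 4: the number of rounds.** In a round the deleted sets $Y_{t+1}$ partition $U$, and for each of them $|Y_t|\ge|Y_{t+1}|/\lambda$ vertices are served. So a round serves at least $|U|/\lambda$ vertices, and after $r$ rounds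
$$|U|\le N(1-1/\lambda)^r\le Ne^{-r/\lambda},$$
which is less than $1$ if $r>\lambda\ln N$. So there are at most $\lambda\ln N+1$ rounds. Since $\ln N=\ell\ln\lambda\le\ell\lambda$, this is at most $\ell\lambda^2+1\le(\ell+1)\lambda^2=\Delta$.

By Step 3 every vertex lies in at most one cluster per round, hence in at most $\Delta$ clusters. The clusters of one round are nonempty and disjoint, so there are at most $N$ of them, and $|\mathcal Q|\le N\Delta$. This is (iii). $\square$

To see the procedure at work, let $H=K_N$ with $N\ge2$ and $\ell=2$, so $\lambda=\sqrt N$. Then $|Y_0|=1$ and $|Y_1|=N>\sqrt N$, so $t=0$ is refused, and $|Y_2|=N\le\sqrt N\cdot N$, so $t=1$. All vertices are served at once by the single cluster $V(H)$.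

## 7. Counting tuples through their projections

For $S\subseteq Y_1\times\dots\times Y_t$ and $F\subseteq[t]$ let $\pi_F(S)$ be the set of restrictions of members of $S$ to the coordinates in $F$. If $S\neq\emptyset$, then $|\pi_\emptyset(S)|=1$.

**Lemma 6 (Shearer; Chung–Graham–Frankl–Shearer 1986).** Let $S\subseteq Y_1\times\dots\times Y_t$ be finite and let $F_1,\dots,F_q\subseteq[t]$ be such that each $r\in[t]$ lies in at least $d\ge1$ of them. Then $|S|^d\le\prod_j|\pi_{F_j}(S)|$.

**Proof.** If $S=\emptyset$, there is nothing to show. Otherwise let $\xi=(\xi_1,\dots,\xi_t)$ be uniform on $S$, write $\mathrm H$ for entropy, and $\xi_F$ for the restriction of $\xi$ to $F$. By the chain rule, and because conditioning on more variables does not increase entropy,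
$$\mathrm H(\xi_F)=\sum_{r\in F}\mathrm H(\xi_r\mid\xi_{r'},\,r'\in F,\ r'<r)\ \ge\ \sum_{r\in F}\mathrm H(\xi_r\mid\xi_1,\dots,\xi_{r-1}).$$
Sum this over $F_1,\dots,F_q$. Each $r$ is counted at least $d$ times and the terms are nonnegative, so
$$\sum_j\mathrm H(\xi_{F_j})\ \ge\ d\sum_{r=1}^t\mathrm H(\xi_r\mid\xi_1,\dots,\xi_{r-1})=d\,\mathrm H(\xi)=d\log|S|.$$
Finally $\mathrm H(\xi_{F_j})\le\log|\pi_{F_j}(S)|$, because $\xi_{F_j}$ takes values in $\pi_{F_j}(S)$. $\square$

For $t=3$, $F_1=\{1,2\}$, $F_2=\{1,3\}$, $F_3=\{2,3\}$ and $d=2$, the lemma says that projections of size at most $R$ force $|S|\le R^{3/2}$, the bound announced in Section 5.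

## 8. The algorithm, with exponent governed by $\tau^*$

**Theorem 7.** There is an algorithm that, given $\mathcal I$ and a structure $\mathbf X$ with $N=|X|$, accepts if $\mathbf B_{\mathcal I}\to\mathbf X$, rejects if $\mathbf A_{\mathcal I}\not\to\mathbf X$, and runs in time $f(\mathcal I)\,N^{2\tau^*(\mathcal I)+O(1)}$.

**Proof.** If $N=0$, reject; this is right, since $\mathbf B_{\mathcal I}$ has a nonempty universe. Let $N\ge1$ and define $V_s,H_s,W_i$ as in Section 5.

**Step 1: the algorithm.** Compute for each $s$ a list $\mathcal Q_s$ for $H_s$ by Lemma 5 with $\ell=2M$. For $0\le t\le M$ and $i\in[n]$ let $F_i^t=\{r\le t:i\in I_r\}$, and let $\Sigma_t$ be the set of tuples $(Q_1,\dots,Q_t)\in\mathcal Q_1\times\dots\times\mathcal Q_t$ of list entries such that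
$$W_i\cap\bigcap_{r\in F_i^t}Q_r\ne\emptyset\qquad\text{for every } i\in[n],\tag{3}$$
where an empty intersection is read as $X$. Dropping the last entry of a tuple in $\Sigma_{t+1}$ only weakens (3), so it gives a tuple in $\Sigma_t$. Hence, starting from $\Sigma_0$, which consists of the empty tuple if all $W_i$ are nonempty and is empty otherwise, the algorithm computes $\Sigma_{t+1}$ by testing (3) for all extensions of members of $\Sigma_t$ by members of $\mathcal Q_{t+1}$. It accepts iff $\Sigma_M\ne\emptyset$.

**Step 2: Yes-instances are accepted.** Let $h:\mathbf B_{\mathcal I}\to\mathbf X$. For each $s$ fix some $i_0\in I_s$. By (F1), $\{h(i):i\in I_s\}\subseteq N_{H_s}[h(i_0)]$, and by Lemma 5(i) this neighborhood lies in some $Q_s\in\mathcal Q_s$. Then $h(i)\in W_i\cap\bigcap_{s:\,i\in I_s}Q_s$ for every $i$, so $(Q_1,\dots,Q_M)\in\Sigma_M$.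

**Step 3: No-instances are rejected.** Let $(Q_1,\dots,Q_M)\in\Sigma_M$; we show $\mathbf A_{\mathcal I}\to\mathbf X$. Choose $x_i\in W_i\cap\bigcap_{s:\,i\in I_s}Q_s$ for each $i$, and let $z_s\in Q_s\subseteq V_s$ be the center of $Q_s$. By Lemma 5(ii), $\mathrm{dist}_{H_s}(z_s,x_i)\le2\ell-1=L$ whenever $i\in I_s$. Now (F2) applies.

**Step 4: the number of surviving tuples.** This step bounds $|\Sigma_t|$. For $\ell=2M$ we have $\Delta=(2M+1)N^{1/M}$. Fix $i$ and $t$. By (3), every tuple in $\pi_{F_i^t}(\Sigma_t)$ consists of clusters that contain a common $x\in W_i$. There are at most $N$ choices of $x$, and each $x$ lies in at most $\Delta$ clusters of each $\mathcal Q_r$. As $|F_i^t|\le M$ and $\Delta\ge1$,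
$$|\pi_{F_i^t}(\Sigma_t)|\le N\Delta^M=(2M+1)^MN^2=:R.\tag{4}$$
Let $x=(x_1,\dots,x_n)$ be a rational optimal point for $\tau^*=\tau^*(\mathcal I)$, and let $D\ge1$ be an integer with all $Dx_i$ integral. Apply Lemma 6 to $S=\Sigma_t$, $t\ge1$, and the family that contains $F_i^t$ with multiplicity $Dx_i$. An index $r\in[t]$ lies in $F_i^t$ iff $i\in I_r$, so it is covered $\sum_{i\in I_r}Dx_i\ge D$ times. Hence
$$|\Sigma_t|^D\le\prod_iR^{Dx_i}=R^{D\tau^*},\qquad\text{so}\qquad |\Sigma_t|\le R^{\tau^*}=(2M+1)^{M\tau^*}N^{2\tau^*}.\tag{5}$$
For $t=0$ we have $|\Sigma_0|\le1$. The point $x$ is used only here, in the analysis.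

**Step 5: the running time.** In passing from $\Sigma_t$ to $\Sigma_{t+1}$, at most $|\Sigma_t|\cdot N\Delta$ extensions are tested, and $N\Delta=(2M+1)N^{1+1/M}\le(2M+1)N^2$; so by (5) at most $f(\mathcal I)N^{2\tau^*+2}$. With clusters stored as bit vectors, a test looks at each $i\in[n]$ and each $x\in X$ and checks $x\in W_i$ and $x\in Q_r$ for $r\in F_i^{t+1}$, in time $O(nMN)$. This gives $f(\mathcal I)N^{2\tau^*+3}$ for all $M$ steps. For the covers, there are at most $\Delta\le(2M+1)N$ rounds for each $s$, each with at most $N$ picks of a vertex $v$, and each pick costs one breadth-first search and the computation of one neighborhood, $O(N^2)$, plus at most $\ell=2M$ comparisons of integers of $O(M\log N)$ bits. So the covers cost $f(\mathcal I)N^4$. Since $\tau^*\ge1$, the total is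
$$f(\mathcal I)\,N^{2\tau^*+3}.\tag{6}$$
$\square$

**Proof of Theorem 2(b).** The integer $k$ is determined by $\mathbf A,\mathbf B$, as $|B|=2k+1$; in particular $f(\mathcal I_k)$ is bounded by a function of the parameter. By (1), $2\tau^*(\mathcal I_k)+3<7$, so (6) gives time $f(k)N^7$. $\square$

**Proof of the last claim of Theorem 2.** If $\mathrm{PHom}(\Gamma,-)$ were W[1]-hard, then $p$-Clique would fpt-reduce to it, with yes-instances mapped to Yes-instances and no-instances to No-instances. Composing the reduction with the algorithm decides $p$-Clique correctly on all inputs, so $p$-Clique is in FPT. As $p$-Clique is W[1]-complete, FPT $=$ W[1]. $\square$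

So the answer to the question of Section 2 is no. The rest of the notes sharpens this in three directions: the exact width of sandwiches, a single binary relation, and the precise roles of $\tau$ and $\tau^*$ within this family of templates.

## 9. The exact width of a sandwich, and hardness of the CSP templates above $\Gamma$

For $\mathcal I_k$, Lemma 3 leaves two values, $k$ and $k+1$, for the least tree width of a sandwich. For $k=1$ we saw by hand that it is $2=k+1$. The next lemma shows this in general, and is phrased so that it can be used again in Section 10.

**Lemma 8.** Let $k\ge1$, $n=2k+1$. Let $G$ be a finite graph and $\kappa:V(G)\to[n]$. For each $(k+1)$-subset $I\subseteq[n]$ let $T_I\subseteq\kappa^{-1}(I)$ be connected in $G$, and let $v_1,\dots,v_n\in V(G)$ satisfy $v_i\in T_I$ whenever $i\in I$. Then $\mathrm{tw}(G)\ge k+1$.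

**Proof.** Suppose there is a tree decomposition of width at most $k$, and take one with fewest nodes. Then no bag is contained in an adjacent bag, since otherwise we could contract the edge between them and keep the larger bag. As all bags have at most $k+1$ elements, the set $S_e:=X_t\cap X_{t'}$ has at most $k$ elements for every edge $e=tt'$ of the tree.

**Step 1: a bag with all the colors it can have.** Any two $(k+1)$-subsets $I,I'$ of $[2k+1]$ share some $i$, and then $v_i\in T_I\cap T_{I'}$. So Lemma 1 gives a bag $X_t$ meeting every $T_I$. As $\kappa(T_I)\subseteq I$, the set $\kappa(X_t)$ meets every $(k+1)$-subset of $[2k+1]$, so $|\kappa(X_t)|\ge k+1$. Since $|X_t|\le k+1$, we can write $X_t=\{x_j:j\in J\}$ with $|J|=k+1$ and $\kappa(x_j)=j$.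

**Step 2: sets that meet the bag in one point.** Put $K=[n]\setminus J$, so $|K|=k\ge1$. Fix $i\in K$, and for $j\in J$ put $I_j=K\cup\{j\}$, a $(k+1)$-set. The elements of $T_{I_j}\cap X_t$ have colors in $I_j\cap J=\{j\}$, and there is at least one such element, so
$$T_{I_j}\cap X_t=\{x_j\}.\tag{7}$$

**Step 3: locating $v_i$.** As $i\in I_j$ for all $j\in J$, the vertex $v_i$ lies in all $T_{I_j}$, so $\kappa(v_i)\in\bigcap_{j\in J}I_j=K$; here we use $|J|\ge2$. Colors in $X_t$ belong to $J$, hence $v_i\notin X_t$. So $v_i$ lies in a bag on the far side of some edge $e$ at $t$. Let $V_e$ be the union of the bags beyond $e$. By the separation fact of Section 1, $V_e$ meets the union of the bags on the side of $t$ exactly in $S_e$. In particular $V_e\cap X_t=S_e$, and $v_i\in V_e\setminus S_e$.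

**Step 4: the contradiction.** As $|S_e|\le k<|X_t|$, there is $m\in J$ with $x_m\in X_t\setminus S_e$, so $x_m\notin V_e$. The connected set $T_{I_m}$ contains $v_i\in V_e\setminus S_e$ and $x_m\notin V_e$, so it meets $S_e\subseteq X_t$ by the separation fact. But $T_{I_m}\cap X_t=\{x_m\}$ by (7), and $x_m\notin S_e$. $\square$

**Theorem 9.** (a) The minimum tree width of a $\mathbf C$ with $\mathbf A_k\to\mathbf C\to\mathbf B_k$ is exactly $k+1$.

(b) If $\Gamma$ is a homomorphic relaxation of a CSP template $\mathcal C$, then $p$-$\mathrm{Hom}(\mathcal C,-)$ is W[1]-hard. In particular $p$-$\mathrm{Hom}(\{\mathbf A_k\}_k,-)$ and $p$-$\mathrm{Hom}(\{\mathbf B_k\}_k,-)$ are W[1]-hard, although $\mathrm{PHom}(\Gamma,-)\in$ FPT.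

**Proof.** (a) Let $\alpha:\mathbf A_k\to\mathbf C$ and $\beta:\mathbf C\to\mathbf B_k$. In the proof of Lemma 3(i) we saw that the sets $\alpha(G_s)$ are connected in the Gaifman graph of $\mathbf C$, that $\beta(\alpha(G_s))\subseteq I_s$, and that $\alpha(u_i)\in\alpha(G_s)$ for $i\in I_s$. So Lemma 8 applies to this graph with $\kappa=\beta$, $T_{I_s}=\alpha(G_s)$ and $v_i=\alpha(u_i)$, and gives $\mathrm{tw}(\mathbf C)\ge k+1$. Lemma 3(ii) provides a sandwich of tree width at most $\tau(\mathcal I_k)=k+1$.

(b) For each $k$ choose $\mathbf C_k\in\mathcal C$ with $\mathbf A_k\to\mathbf C_k\to\mathbf B_k$. If $\mathbf C'$ is homomorphically equivalent to $\mathbf C_k$, then $\mathbf A_k\to\mathbf C_k\to\mathbf C'\to\mathbf C_k\to\mathbf B_k$, so $\mathrm{tw}(\mathbf C')\ge k+1$ by (a). Hence $\mathcal C$ does not have bounded tree width modulo homomorphic equivalence, and Fact 4 applies. The special cases follow because $\Gamma$ is a relaxation of $\{\mathbf A_k\}_k$ and of $\{\mathbf B_k\}_k$, as noted after Definition 7. $\square$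

## 10. A single binary relation

The signature of $(\mathbf A_k,\mathbf B_k)$ has $M=\binom{2k+1}{k+1}$ symbols. We now encode all of them in one binary relation.

**Theorem 10.** There is a template of pairs of digraphs (one binary relation) that is not a homomorphic relaxation of a CSP template of bounded tree width and whose $\mathrm{PHom}$ is in FPT.

**Proof.** **Step 1: the encoding.** Let $m=M+2$. For a structure $\mathbf Y$ with binary relations $E_1,\dots,E_M$ let $\hat{\mathbf Y}$ be the digraph consisting of

- the elements of $Y$, called old vertices;
- for each $y\in Y$, new vertices forming directed paths $i_{y,m}\to\dots\to i_{y,1}\to y$ (the in-path) and $y\to o_{y,1}\to\dots\to o_{y,m}$ (the out-path);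
- for each $(y,y')\in E_s$, a gadget: a directed path of length $s+1$ from $y$ through new vertices to a new vertex $t$, called the first path, and a new vertex $q$ with arcs $q\to t$ and $q\to y'$.

For $s=1$ the gadget of $(y,y')$ reads $y\to r\to t\leftarrow q\to y'$. Distinct in-paths, out-paths and gadgets share only old vertices. The template is
$$\hat\Gamma=\{(\hat{\mathbf A}_k,\hat{\mathbf B}_k):k\ge1\}.$$
It is decidable. A homomorphism $\mathbf A_k\to\mathbf B_k$ induces one $\hat{\mathbf A}_k\to\hat{\mathbf B}_k$ by mapping in-paths, out-paths and gadgets onto the corresponding ones, so this is a template.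

**Step 2: membership in FPT.** The purpose is to decode an arbitrary digraph into a structure with $M$ relations. Given a digraph $\hat{\mathbf X}$, let $X$ be the set of its vertices that are the end of a directed walk of length $m$ and the start of a directed walk of length $m$. Put $(x,x')\in E_s^{\mathbf X}$ iff $x,x'\in X$ and there are vertices $t,q$ of $\hat{\mathbf X}$ with a directed walk of length $s+1$ from $x$ to $t$ and arcs $q\to t$, $q\to x'$. We claim
$$\hat{\mathbf Y}\to\hat{\mathbf X}\quad\text{iff}\quad\mathbf Y\to\mathbf X.\tag{8}$$
Given a homomorphism $\hat{\mathbf Y}\to\hat{\mathbf X}$, the images of the in-path and the out-path at $y$ show that the image of $y$ is in $X$, and the image of the gadget of $(y,y')\in E_s$ shows that the images of $y,y'$ are related by $E_s^{\mathbf X}$. So the restriction to $Y$ is a homomorphism $\mathbf Y\to\mathbf X$. Conversely, given $h:\mathbf Y\to\mathbf X$, map the old vertices by $h$, and map each in-path, out-path and gadget along the walks and arcs that witness $h(y)\in X$ and $(h(y),h(y'))\in E_s^{\mathbf X}$. These choices do not conflict, because the pieces share only old vertices.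

Given $(\hat{\mathbf A}_k,\hat{\mathbf B}_k,\hat{\mathbf X})$, we find $k$ from the size of $\hat{\mathbf B}_k$: with $n=2k+1$ it has $n+2mn+\sum_{s=1}^M(k+1)^2(s+2)$ vertices, and this increases with $k$. Then we compute $\mathbf A_k,\mathbf B_k$, in time depending on the parameter only, and $\mathbf X$, in polynomial time. By (8) for $\mathbf Y=\mathbf B_k$ and $\mathbf Y=\mathbf A_k$, this is an fpt-reduction of $\mathrm{PHom}(\hat\Gamma,-)$ to $\mathrm{PHom}(\Gamma,-)$, which is in FPT by Theorem 2(b).

**Step 3: homomorphisms preserve old vertices.** Let $\varphi:\hat{\mathbf A}_k\to\hat{\mathbf B}_k$. We show that $\varphi$ maps old vertices to old vertices, by recognizing old vertices of $\hat{\mathbf B}_k$ through long walks. Arcs leaving an old vertex of $\hat{\mathbf B}_k$ lead into an out-path or into the first path of a gadget. Both end in a vertex without outgoing arcs, and no old vertex is reachable from them. So a directed walk contains at most one old vertex. An arc into an old vertex comes from an in-path or from a vertex $q$, and vertices $q$ have in-degree $0$; so at most $m$ arcs of a walk precede its old vertex. At most $\max(m,M+1)=m$ arcs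 follow it. A walk without old vertices stays inside one in-path or out-path (length at most $m-1$), inside one first path (length at most $M$), or is a single arc $q\to t$, or has length $0$; in all cases its length is less than $2m$. Therefore a directed walk of length $2m$ in $\hat{\mathbf B}_k$ has an old vertex exactly at its midpoint. Every old vertex of $\hat{\mathbf A}_k$ is the midpoint of a directed walk of length $2m$, namely along its in-path and out-path. Its image is the midpoint of such a walk in $\hat{\mathbf B}_k$, hence old.

**Step 4: homomorphisms preserve gadgets.** We show that $\varphi$ maps the gadget of $(a,a')\in E_s^{\mathbf A}$ into the gadget, including its old endpoints, of $(\varphi(a),\varphi(a'))$, and that $(\varphi(a),\varphi(a'))\in E_s^{\mathbf B}$. Let $t,q$ be the vertices of the gadget of $(a,a')$, and let $b=\varphi(a)$, $b'=\varphi(a')$, both old by Step 3. Then $\varphi(t)$ is reached from $b$ by a directed walk of length $s+1\ge2$, and $\varphi(q)$ is an in-neighbor of $\varphi(t)$ with an arc to the old vertex $b'$. The walk runs along the out-path of $b$ or along the first path of a gadget that starts at $b$.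

In the first case $\varphi(t)=o_{b,s+1}$. Its only in-neighbor is $o_{b,s}$, which has no arc to an old vertex; this is impossible.

In the second case $\varphi(t)$ is the $(s+1)$-st vertex after $b$ on the first path, of length $s'+1\ge s+1$, of the gadget of some $(b,b'')\in E_{s'}^{\mathbf B}$. If $s<s'$, the only in-neighbor of $\varphi(t)$ is the $s$-th vertex after $b$ on that path, a new vertex with no arc to an old vertex; again impossible. So $s=s'$, and $\varphi(t)$ is the vertex $t$ of that gadget. Its in-neighbors are the $s$-th path vertex, which has no arc to an old vertex, and the vertex $q$ of that gadget. Hence $\varphi(q)$ is the latter. Its only old out-neighbor is $b''$, so $b'=b''$. The first path is mapped onto the first path, since the walk ran along it. This is the assertion.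

**Step 5: large width of sandwiches.** Let $\alpha:\hat{\mathbf A}_k\to\mathbf C$ and $\beta:\mathbf C\to\hat{\mathbf B}_k$, and put $\varphi=\beta\alpha$. Color the vertices of $\hat{\mathbf B}_k$ by a map $\kappa_0$ to $[n]$: an old vertex $b$ and the vertices of its in-path and out-path get color $b$, and the new vertices of a gadget of $(b,b')$ get color $b$. Let $\hat G_s$ be the union of the gadgets, with their old endpoints, of the $E_s$-tuples of $\mathbf A_k$. Each gadget is connected and joins its two old endpoints, and $G_s$ is connected via $E_s$-tuples, so $\hat G_s$ is connected. It contains $u_i$ for $i\in I_s$. By Step 4, $\varphi(\hat G_s)$ lies in gadgets of pairs $(b,b')\in E_s^{\mathbf B}=I_s\times I_s$, whose vertices have colors $b$ or $b'$. So $\kappa_0\varphi(\hat G_s)\subseteq I_s$.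

Apply Lemma 8 to the Gaifman graph of $\mathbf C$ with $\kappa=\kappa_0\beta$, $T_{I_s}=\alpha(\hat G_s)$ and $v_i=\alpha(u_i)$. The sets $\alpha(\hat G_s)$ are connected, and $\kappa(\alpha(\hat G_s))=\kappa_0\varphi(\hat G_s)\subseteq I_s$. We get $\mathrm{tw}(\mathbf C)\ge k+1$. So a CSP template of which $\hat\Gamma$ is a relaxation has members of tree width at least $k+1$ for every $k$. $\square$

## 11. $\tau$ against $\tau^*$ for intersecting families

Call a family $\mathcal I$ intersecting if its members pairwise intersect. We use the Exponential Time Hypothesis (ETH) in the standard form: there is $\delta>0$ such that 3-Colorability of $m$-vertex graphs is not solvable in time $O(2^{\delta m})$. This form follows from the usual one by Impagliazzo–Paturi–Zane sparsification and the linear-size reduction from sparse 3-SAT.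

**Theorem 11.** Let $\mathcal H$ be a recursively enumerable class of intersecting families as in Section 3, and let $\Gamma_{\mathcal H}=\{(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I}):\mathcal I\in\mathcal H\}$.

(i) $\Gamma_{\mathcal H}$ is a homomorphic relaxation of a CSP template of bounded tree width iff $\tau$ is bounded on $\mathcal H$.

(ii) If $\tau^*$ is bounded on $\mathcal H$, then $\mathrm{PHom}(\Gamma_{\mathcal H},-)\in$ FPT.

(iii) If $\tau^*$ is unbounded on $\mathcal H$, then $\mathrm{PHom}(\Gamma_{\mathcal H},-)\notin$ FPT under ETH.

So, under ETH, within this family of templates tractability is exactly boundedness of $\tau^*$, while Fact 2 covers exactly boundedness of $\tau$. The two conditions differ, for example on $\{\mathcal I_k\}_k$.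

**Proof of (i).** If $\tau$ is bounded on $\mathcal H$, the sandwiches of Lemma 3(ii) have bounded tree width. They are computable from $\mathcal I$, so they form a recursively enumerable class of arity $2$, that is, a CSP template, and $\Gamma_{\mathcal H}$ is a relaxation of it. If $\tau$ is unbounded, then by Lemma 3(i) any CSP template of which $\Gamma_{\mathcal H}$ is a relaxation has members of arbitrarily large tree width.

**Proof of (ii).** Given $(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I},\mathbf X)$, read $\mathcal I$ off $\mathbf B_{\mathcal I}$ and run the algorithm of Theorem 7. The exponent in (6) is bounded because $\tau^*$ is. The factor $f(\mathcal I)$ is bounded by a computable function of the parameter, because only finitely many $\mathcal I$ give structures of sizes $|A|$ and $|B|$: we have $n=|B|$ and $M\le|A|$.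

**Proof of (iii).** **Step 1: the instance.** Suppose an algorithm solves $\mathrm{PHom}(\Gamma_{\mathcal H},-)$ in time $f(|A|+|B|)$ times the $c$-th power of the input size, with $c\ge1$ fixed. Fix $\mathcal I\in\mathcal H$ and put $\tau^*=\tau^*(\mathcal I)$. By linear programming duality there are weights $w_s\ge0$ with
$$\sum_{s:\,i\in I_s}w_s\le1\ \text{ for all } i,\qquad\sum_sw_s=\tau^*.$$
Let $G$ be a graph on $m$ vertices. Since $\sum_sw_sm/\tau^*=m$, we can partition $V(G)$ into sets $Y_1,\dots,Y_M$, possibly empty, with $|Y_s|\le\lceil w_sm/\tau^*\rceil$. For $i\in[n]$ let $U_i=\bigcup_{s:\,i\in I_s}Y_s$. Then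
$$|U_i|\le\sum_{s:\,i\in I_s}\Bigl(\frac{w_sm}{\tau^*}+1\Bigr)\le\frac m{\tau^*}+M.\tag{9}$$
Let
$$X=\{(i,\phi): i\in[n],\ \phi \text{ a proper 3-coloring of } G[U_i]\},$$
and let $((i,\phi),(i',\phi'))\in E_s^{\mathbf X}$ iff $i,i'\in I_s$ and $\phi|_{Y_s}=\phi'|_{Y_s}$. This makes sense because $Y_s\subseteq U_i\cap U_{i'}$.

**Step 2: 3-colorable graphs give Yes-instances.** If $\chi$ is a proper 3-coloring of $G$, then $i\mapsto(i,\chi|_{U_i})$ is a homomorphism $\mathbf B_{\mathcal I}\to\mathbf X$: for $i,i'\in I_s$ both colorings restrict to $\chi|_{Y_s}$ on $Y_s$.

**Step 3: other graphs give No-instances.** Let $g:\mathbf A_{\mathcal I}\to\mathbf X$; we construct a proper 3-coloring of $G$. Each element of $G_s$ lies in an $E_s$-tuple, so $g$ sends it to some $(i',\phi)$ with $i'\in I_s$. Since $G_s$ is connected via $E_s$-tuples, $\phi|_{Y_s}$ is the same for all elements of $G_s$; call it $\chi_s$. Let $\chi=\bigcup_s\chi_s$, a map from $V(G)$ to the three colors. Let $xy$ be an edge of $G$ with $x\in Y_s$, $y\in Y_{s'}$, possibly $s=s'$. As $\mathcal I$ is intersecting and its members are nonempty, there is $i\in I_s\cap I_{s'}$. Then $u_i\in G_s\cap G_{s'}$,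 so $g(u_i)=(i',\phi)$ with $i'\in I_s\cap I_{s'}$, $\phi|_{Y_s}=\chi_s$ and $\phi|_{Y_{s'}}=\chi_{s'}$. Now $x,y\in U_{i'}$ and $\phi$ is a proper coloring of $G[U_{i'}]$, so $\chi(x)=\phi(x)\ne\phi(y)=\chi(y)$.

**Step 4: the time bound.** By Steps 2 and 3 the algorithm, run on $(\mathbf A_{\mathcal I},\mathbf B_{\mathcal I},\mathbf X)$, decides whether $G$ is 3-colorable. By (9), $|X|\le n3^{M}3^{m/\tau^*}$. The structure $\mathbf X$ has at most $M|X|^2$ tuples, so for fixed $\mathcal I$ both its size and the time to construct it are at most a constant times $9^{m/\tau^*}$ times a fixed power of $m$. As $9<2^4$, and as every fixed power of $m$ is at most a constant, depending on $\mathcal I$, times $2^{m/\tau^*}$, the total time is $O_{\mathcal I}(2^{c'm/\tau^*})$ with $c'=4c+1$. This $c'$ depends only on $c$. Since $\tau^*$ is unbounded on $\mathcal H$, we can choose $\mathcal I\in\mathcal H$ with $\tau^*(\mathcal I)>c'/\delta$. Then 3-Colorability is solved in time $O(2^{\delta m})$, contradicting ETH. $\square$
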